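# Semidualizing modules and multiplicities: a count that need not balance

All rings are commutative and noetherian. We write $\operatorname{len}$ for length and "fpd" for "finite projective dimension".

## 1. Equal multiplicities: the natural guess and some evidence

Let $(R,\mathfrak m,k)$ be a Cohen–Macaulay local ring that admits a dualizing module $D$.

**Definition (semidualizing module).** A finitely generated $R$-module $C$ is semidualizing if $\operatorname{Hom}_R(C,C)\cong R$ and $\operatorname{Ext}^i_R(C,C)=0$ for all $i\ge 1$.

The modules $R$ and $D$ are semidualizing, and $D$ is precisely a semidualizing module of finite injective dimension. If $R$ is Artinian, then $D$ is the injective hull $E$ of $k$.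

**Definition (multiplicity).** For an $\mathfrak m$-primary ideal $J$, a finitely generated module $M$, and $d=\dim R$,
$$e_R(J;M)=\lim_{n\to\infty}\frac{d!}{n^d}\operatorname{len}_R(M/J^nM).$$

For instance, let $R=k[[x,y]]/(xy)$ and $J=(x,y)$. The monomials $1,x,\dots,x^{n-1},y,\dots,y^{n-1}$ form a basis of $R/J^n$, so $\operatorname{len}(R/J^n)=2n-1$ and $e_R(J;R)=2$. If $\dim R=0$, then $J$ is nilpotent and $e_R(J;M)=\operatorname{len}M$ for every $J$.

The question comes from Susan M. Cooper and Sean Sather-Wagstaff, "Multiplicities of semidualizing modules", arXiv:1001.2632 (2010): must $e_R(J;C)=e_R(J;R)$ for every semidualizing $C$ and every $\mathfrak m$-primary $J$?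

The first guess is yes. The condition $\operatorname{Hom}_R(C,C)\cong R$ says that $C$ has "rank one" in some sense: a free module $R^r$ satisfies it only if $r^2=1$. Let us test the guess.

**Reduction to length.** Since $R$ is Cohen–Macaulay, all its minimal primes $\mathfrak p$ satisfy $\dim R/\mathfrak p=d$, and the associativity formula reads
$$e_R(J;N)=\sum_{\mathfrak p\in\operatorname{Min}R}\operatorname{len}(N_{\mathfrak p})\,e_R(J;R/\mathfrak p).\tag{1}$$
$\operatorname{Hom}$ and $\operatorname{Ext}$ of finitely generated modules commute with localization, so $C_{\mathfrak p}$ is semidualizing over the Artinian ring $R_{\mathfrak p}$. If $\operatorname{len}C_{\mathfrak p}=\operatorname{len}R_{\mathfrak p}$ for all minimal $\mathfrak p$, the multiplicities agree. The heart of the matter is therefore: if $R$ is Artinian local, is $\operatorname{len}C=\operatorname{len}R$?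

**Test 1: $C=D$.** For $R$ Artinian, $D=E$ and $\operatorname{len}E=\operatorname{len}R$ by Matlis duality. By (1), $e_R(J;D)=e_R(J;R)$ in general, because $D_{\mathfrak p}$ is dualizing for $R_{\mathfrak p}$.

**Test 2: $R$ Artinian and Gorenstein.** The annihilator of $C$ kills $\operatorname{Hom}_R(C,C)\cong R$, so $C$ is faithful. Let $\sigma$ span the one-dimensional socle of $R$, and pick $c\in C$ with $\sigma c\ne0$. The map $R\to C$, $1\mapsto c$, is injective, since a nonzero kernel would contain $\sigma$. As $R$ is self-injective, it splits: $C\cong R\oplus C'$. Then $\operatorname{Hom}_R(C,C)$ contains $\operatorname{Hom}(R,R)\oplus\operatorname{Hom}(R,C')\cong R\oplus C'$. Comparing lengths with $R$ gives $C'=0$, so $C\cong R$. With (1), equality holds whenever $R$ is generically Gorenstein, for example reduced.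

**Test 3: $\mathfrak m^2=0$.** Let $0\to\Omega\to R^b\to C\to0$ be exact with $b$ minimal. Then $\Omega\subseteq\mathfrak mR^b$ is killed by $\mathfrak m$, so $\Omega\cong k^c$. If $c=0$, then $C$ is free, hence $C\cong R$. If $c>0$, then $\operatorname{Ext}^1_R(k,C)^c\cong\operatorname{Ext}^2_R(C,C)=0$. So $\operatorname{Ext}^1_R(N,C)=0$ for every finitely generated $N$, by filtering $N$ with quotients $k$, and $C$ is injective. Thus $C\cong E^n$, $\operatorname{Hom}_R(C,C)\cong R^{n^2}$, and $n=1$. In both cases $\operatorname{len}C=\operatorname{len}R$.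

**Test 4: a module that is neither $R$ nor $D$.** Let $R_1=k[x,y]/(x,y)^2$, $R_2=k[z,w]/(z,w)^2$, $R=R_1\otimes_kR_2$, and let $D_1,D_2$ be dualizing for $R_1,R_2$. By flat base change along $R_1\to R$, the module $C=D_1\otimes_kR_2$ is semidualizing. It needs $2$ generators, while $R$ needs $1$ and the dualizing module $D_1\otimes_k D_2$ needs $4$. Still $\operatorname{len}C=3\cdot3=9=\operatorname{len}R$.

## 2. Counting lengths along a free resolution

Here is the first argument one would try. Let $R$ be Artinian local, $C$ semidualizing, with minimal free resolution having Betti numbers $\beta_0,\beta_1,\dots$ and syzygies $\Omega^j$. Put $s_j=\sum_{i<j}(-1)^i\beta_i$. Counting lengths in $0\to\Omega^j\to R^{\beta_{j-1}}\to\dots\to R^{\beta_0}\to C\to0$ gives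
$$\operatorname{len}C=s_j\operatorname{len}R+(-1)^j\operatorname{len}\Omega^j.\tag{2}$$
Apply $\operatorname{Hom}_R(-,C)$. Since $\operatorname{Ext}^i_R(C,C)=0$ for $i\ge1$, the sequence $0\to\operatorname{Hom}(C,C)\to C^{\beta_0}\to\dots\to C^{\beta_{j-1}}\to\operatorname{Hom}(\Omega^j,C)\to0$ is exact, and
$$\operatorname{len}R=s_j\operatorname{len}C+(-1)^j\operatorname{len}\operatorname{Hom}_R(\Omega^j,C).\tag{3}$$
If we could "let $j\to\infty$" and drop the last terms, we would get $\operatorname{len}C=s\operatorname{len}R$ and $\operatorname{len}R=s\operatorname{len}C$ with the same $s$, hence $(\operatorname{len}C)^2=(\operatorname{len}R)^2$. Eliminating $s_j$ honestly gives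
$$(\operatorname{len}R)^2-(\operatorname{len}C)^2=(-1)^j\big(\operatorname{len}R\cdot\operatorname{len}\operatorname{Hom}_R(\Omega^j,C)-\operatorname{len}C\cdot\operatorname{len}\Omega^j\big).$$
This is where the argument stops: to conclude we would have to compare the lengths of $\operatorname{Hom}_R(\Omega^j,C)$ and $\Omega^j$, and this has the same nature as the original question.

The numbers $s_j$ need not converge. For $R=k[x,y]/(x,y)^2$ and $C=D$ we have $\beta_0=2$, then $\Omega^1=k^3$ (length $6-3$), and each $k$ has first syzygy $k^2$. So the Betti numbers are $2,3,6,12,\dots$ and $s_1,s_2,s_3,s_4=2,-1,5,-7$. But this $R$ is graded. With the generators of $D$ in degree $0$, the Hilbert series are $H_R=1+2t$ and $H_D=2+t$, and the divergent sum becomes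
$$2-3t+6t^2-12t^3+\cdots=\frac{2+t}{1+2t},$$
whose value at $t=1$ is $1$. A grading sums the series. The next section turns this into a theorem.

## 3. Finite-dimensional graded algebras

**Theorem C.** Let $R=\bigoplus_{i\ge0}R_i$ be a finite-dimensional graded algebra over a field $k=R_0$. Then $\dim_kC=\dim_kR$ for every (not necessarily graded) semidualizing $R$-module $C$. Consequently, if $R$ is Cohen–Macaulay local and for each minimal prime $\mathfrak p$ the ring $R_{\mathfrak p}$ is isomorphic to such a graded algebra over some field, then $e_R(J;C)=e_R(J;R)$ for all semidualizing $C$ and all $J$.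

**Preparation.** The aim is to enlarge the field and to replace the abstract isomorphism $\operatorname{Hom}_R(C,C)\cong R$ by the homothety map. Extending scalars to a larger field is flat, so it preserves all hypotheses and all dimensions. We may thus replace $k$ by an algebraic closure of $k(z)$, with $z$ an indeterminate. From now on $k$ is algebraically closed and contains an element $z$ of infinite multiplicative order. The ideal $\mathfrak m=\bigoplus_{i>0}R_i$ is nilpotent with $R/\mathfrak m=k$, so $R$ is local. As in Test 2, $C$ is faithful. Hence the homothety map $R\to\operatorname{Hom}_R(C,C)$, $r\mapsto(c\mapsto rc)$, is injective. Its source and target have the same finite dimension, so it is bijective.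

**Step 1: comparing $C$ with its twists.** The aim is to find $\lambda\in k^*$ of infinite order and a linear bijection $g:C\to C$ with
$$g(rc)=\lambda^i\,r\,g(c)\qquad(r\in R_i,\ c\in C).\tag{4}$$
For $\lambda\in k^*$ let $C^\lambda$ be the vector space $C$ with the action $r*c=\lambda^irc$ for $r\in R_i$. A map $g$ as in (4) is an isomorphism $C\to C^\lambda$.

Let $R^{b_2}\to R^{b_1}\to R^{b_0}\to C\to0$ begin a free resolution, and let $g_1,\dots,g_{b_0}\in C$ be the images of the basis vectors. Applying $\operatorname{Hom}_R(-,C^\lambda)$ gives
$$C^{b_0}\xrightarrow{\ \delta_0(\lambda)\ }C^{b_1}\xrightarrow{\ \delta_1(\lambda)\ }C^{b_2},\qquad\delta_1(\lambda)\delta_0(\lambda)=0,\qquad\ker\delta_0(\lambda)=\operatorname{Hom}_R(C,C^\lambda).$$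
An element $\sum_ir_i$ of $R$, with $r_i\in R_i$, acts on $C^\lambda$ as $\sum_i\lambda^ir_i$. So the matrices of $\delta_0,\delta_1$ over $k$ are polynomial in $\lambda$. Since $\operatorname{Ext}^1_R(C,C)=0$, the sequence is exact in the middle at $\lambda=1$, that is, $\operatorname{rank}\delta_0(1)+\operatorname{rank}\delta_1(1)=\dim C^{b_1}$. A minor that is nonzero at $\lambda=1$ is nonzero for all but finitely many $\lambda$, so $\operatorname{rank}\delta_i(\lambda)\ge\operatorname{rank}\delta_i(1)$ for almost all $\lambda$. But $\delta_1\delta_0=0$ forces $\operatorname{rank}\delta_0(\lambda)+\operatorname{rank}\delta_1(\lambda)\le\dim C^{b_1}$. So $\operatorname{rank}\delta_0(\lambda)=\operatorname{rank}\delta_0(1)=:r_0$ for almost all $\lambda$, and $\delta_0$ has rank $r_0$ also as a matrix over the rational function field in $\lambda$.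

Choose rows $I$ and columns $K$ of $\delta_0$ whose $r_0\times r_0$ minor is nonzero at $\lambda=1$. Let $f^\circ\in\ker\delta_0(1)$ be the vector corresponding to $\mathrm{id}_C$, namely $(g_1,\dots,g_{b_0})$. Define $f(\lambda)$ by keeping the coordinates of $f^\circ$ outside $K$ constant and solving the equations with index in $I$ for the coordinates in $K$, by Cramer's rule. The entries of $f(\lambda)$ are rational in $\lambda$ and regular at $1$, and $f(1)=f^\circ$ by uniqueness of the solution. The other rows of $\delta_0$ are combinations of the rows in $I$ over the rational function field, so $\delta_0(\lambda)f(\lambda)=0$ identically.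

For almost all $\lambda$, the vector $f(\lambda)=(f_1(\lambda),\dots,f_{b_0}(\lambda))$ is an $R$-homomorphism $\varphi_\lambda:C\to C^\lambda$ with $\varphi_\lambda(g_s)=f_s(\lambda)$. Products $rg_s$ with $r$ homogeneous span $C$; choose a basis among them. If $\deg r=i$, then $\varphi_\lambda(rg_s)=\lambda^irf_s(\lambda)$. So the matrix of $\varphi_\lambda$ has rational entries and is the identity at $\lambda=1$. Its determinant is nonzero for almost all $\lambda$. Among the infinitely many distinct elements $z,z^2,z^3,\dots$ there is therefore a $\lambda$ with $C\cong C^\lambda$, and this $\lambda$ has infinite order.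

**Step 2: $C$ is gradable.** The aim is to read a grading from the eigenvalues of $g$. For $\mu\in k$ let $C_{(\mu)}$ be the generalized eigenspace of $g$. For $r\in R_i$, (4) gives $(g-\lambda^i\mu)(rc)=\lambda^i\,r\,(g-\mu)(c)$, and by iteration
$$(g-\lambda^i\mu)^n(rc)=\lambda^{in}\,r\,(g-\mu)^n(c).$$
So $R_iC_{(\mu)}\subseteq C_{(\lambda^i\mu)}$. All eigenvalues are nonzero. Choose a representative $\mu_\omega$ in each coset $\omega$ of $\langle\lambda\rangle$ in $k^*$ that contains an eigenvalue, and put $C_n=\bigoplus_\omega C_{(\lambda^n\mu_\omega)}$. As $\lambda$ has infinite order, each eigenvalue is $\lambda^n\mu_\omega$ for exactly one pair $(n,\omega)$. Hence $C=\bigoplus_nC_n$ and $R_iC_n\subseteq C_{n+i}$: we have made $C$ a graded $R$-module.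

**Step 3: two Hilbert series identities.** The aim is to carry out the count of Section 2 degree by degree. Write $H_N(t)=\sum_n\dim N_n\,t^n$. Let $G$ be a minimal graded free resolution of $C$, with $G_j=\bigoplus_aR(-a)^{\beta_{ja}}$, and let $a_0$ be the least degree occurring in $C$. Since $\mathfrak m$ lives in degrees $\ge1$, minimality gives $\beta_{ja}=0$ unless $a\ge a_0+j$. So for each $a$ only finitely many $j$ contribute to
$$p(t)=\sum_{j,a}(-1)^j\beta_{ja}t^a\in\mathbb Z((t)).$$
In each degree the resolution is a bounded exact complex of finite-dimensional spaces, so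
$$H_C(t)=p(t)\,H_R(t)\quad\text{in }\mathbb Z((t)).\tag{5}$$
The complex $\operatorname{Hom}_R(G,C)$ has terms $\bigoplus_aC(a)^{\beta_{ja}}$, and $H_{C(a)}(t)=t^{-a}H_C(t)$. In internal degree $n$ only those $a$ with $C_{n+a}\neq0$ matter. There are finitely many such $a$, hence finitely many $j$. So in each internal degree this is a bounded complex of finite-dimensional spaces. Its only cohomology is $\operatorname{Hom}_R(C,C)$ in cohomological degree $0$, and the homothety isomorphism $R\cong\operatorname{Hom}_R(C,C)$ is homogeneous of degree $0$. Therefore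
$$H_R(t)=p(t^{-1})\,H_C(t)\quad\text{in }\mathbb Z((t^{-1})).\tag{6}$$
As $H_R$ has constant term $1$, it is invertible in $\mathbb Z((t))$, and (5) gives $p(t)=H_C(t)H_R(t)^{-1}$. Replacing $t$ by $t^{-1}$, we get $p(t^{-1})=H_C(t^{-1})H_R(t^{-1})^{-1}$ in $\mathbb Z((t^{-1}))$. Insert this in (6):
$$H_R(t)\,H_R(t^{-1})=H_C(t)\,H_C(t^{-1}),$$
an identity of Laurent polynomials. At $t=1$ it says $(\dim R)^2=(\dim C)^2$, so $\dim C=\dim R$.

For $R=k[x,y]/(x,y)^2$ and $C=D$ the identity reads $(1+2t)(1+2t^{-1})=5+2t+2t^{-1}=(2+t)(2+t^{-1})$.

**Step 4: the consequence.** Let $R$ be Cohen–Macaulay local as in the second statement. Each $C_{\mathfrak p}$ is semidualizing over $R_{\mathfrak p}$, and length over $R_{\mathfrak p}$ is dimension over the degree-zero field of the graded algebra. So $\operatorname{len}C_{\mathfrak p}=\operatorname{len}R_{\mathfrak p}$ for all minimal $\mathfrak p$, and (1) gives $e_R(J;C)=e_R(J;R)$. This proves Theorem C. $\blacksquare$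

## 4. Counterexamples by base change along finite resolutions

Without a grading the guess is wrong, and wrong by any factor.

**Theorem A.** For every field $k$ there are an Artinian local $k$-algebra $R$ with residue field $k$ and a semidualizing $R$-module $C$ with $\operatorname{len}_RC\neq\operatorname{len}_RR$. Hence $e_R(J;C)\ne e_R(J;R)$ for every $\mathfrak m$-primary $J$. (An Artinian ring is Cohen–Macaulay and has a dualizing module.)

**Theorem B.** For every field $k$, every $d\ge0$ and every rational $\rho>0$ there are a Cohen–Macaulay local ring $R$ of dimension $d$ with residue field $k$ and with a dualizing module, and a semidualizing $R$-module $C$, such that $e_R(J;C)=\rho\,e_R(J;R)$ for every $\mathfrak m$-primary $J$.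

So the answer to the question is no. The idea is to avoid the uncontrolled infinite resolution of $C$ over $R$. Start from a ring $A$ of positive dimension with its dualizing module $D$, and pass to a quotient-like ring $R$ of finite length whose resolution over $A$ is finite. Then $C=D\otimes_AR$ is again semidualizing, and the lengths of $R$ and $C$ become Euler characteristics over a base ring $B$, where known geometry can make them differ.

**Definition (trivial extension).** For a ring $B$ and a $B$-module $T$, the ring $B\ltimes T$ is $B\oplus T$ with $(b,t)(b',t')=(bb',bt'+b't)$.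

For example, $k\ltimes k\cong k[\varepsilon]/(\varepsilon^2)$. If $B$ is local with maximal ideal $\mathfrak n$, then $T$ is an ideal of square zero and $B\ltimes T$ is local with maximal ideal $\mathfrak n\oplus T$ and the same residue field.

We abbreviate "maximal Cohen–Macaulay" to MCM and "system of parameters" to s.o.p.

**Lemma 1 (Peskine–Szpiro acyclicity lemma).** Let $0\to L_s\to\dots\to L_0$ be a complex of finitely generated modules over a local ring with $\operatorname{depth}L_i\ge i$, such that for each $i>0$ the module $H_i$ is zero or has depth $0$. Then $H_i=0$ for all $i>0$.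

*Proof.* Suppose not, and let $i>0$ be largest with $H_i\ne0$. Put $I_r=\operatorname{im}(L_r\to L_{r-1})$. The complex is exact in degrees above $i$, so the depth lemma applied to $0\to I_{r+1}\to L_r\to I_r\to0$ gives $\operatorname{depth}I_r\ge r$ for $r=s,s-1,\dots,i+1$, starting with $I_s\cong L_s$. In particular $\operatorname{depth}I_{i+1}\ge2$ (zero modules have infinite depth). The cycle module $Z_i\subseteq L_i$ has depth $\ge1$, because $L_i$ does. From $0\to I_{i+1}\to Z_i\to H_i\to0$ we get $\operatorname{depth}H_i\ge\min(\operatorname{depth}Z_i,\operatorname{depth}I_{i+1}-1)\ge1$, a contradiction. $\square$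

**Lemma 2.** Let $B$ be a Cohen–Macaulay local ring, $N$ a finite length fpd $B$-module, and $T$ an MCM $B$-module. Then $\operatorname{Tor}^B_i(N,T)=0$ for $i>0$.

*Proof.* By Auslander–Buchsbaum, $N$ (if nonzero) has a finite free resolution $H$ of length $\operatorname{depth}B=\dim B$. At a prime $\mathfrak q\neq\mathfrak m_B$, $H_{\mathfrak q}$ is a bounded exact complex of free modules, hence split exact. So $H\otimes T$ has finite length homology. The modules $H_i\otimes T$ have depth $\dim B\ge i$. Apply Lemma 1. $\square$

**Lemma 3.** Let $A$ be a Cohen–Macaulay local ring with dualizing module $D$, and let $Z$ be a finitely generated $A$-module with $\operatorname{pd}_AZ<\infty$ and $\operatorname{Tor}^A_i(D,Z)=0$ for $i>0$. Then $\gamma_Z:Z\to\operatorname{Hom}_A(D,D\otimes_AZ)$, $z\mapsto(d\mapsto d\otimes z)$, is an isomorphism, and $\operatorname{Ext}^i_A(D,D\otimes_AZ)=0$ for $i\ge1$.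

*Proof.* Induct on $\operatorname{pd}Z$. If $Z$ is free, the claim says that $A\cong\operatorname{Hom}_A(D,D)$ by homothety and $\operatorname{Ext}^i_A(D,D)=0$ for $i\ge1$, which are standard properties of $D$. Otherwise take $0\to Z_1\to A^n\to Z\to0$. Then $\operatorname{pd}Z_1<\operatorname{pd}Z$ and $\operatorname{Tor}_i(D,Z_1)\cong\operatorname{Tor}_{i+1}(D,Z)=0$ for $i>0$, so the claim holds for $Z_1$. As $\operatorname{Tor}_1(D,Z)=0$, the sequence $0\to D\otimes Z_1\to D^n\to D\otimes Z\to0$ is exact. Apply $\operatorname{Hom}_A(D,-)$. Since $\operatorname{Ext}^1_A(D,D\otimes Z_1)=0$, we get a map of short exact sequences from $0\to Z_1\to A^n\to Z\to0$ to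
$$0\to\operatorname{Hom}(D,D\otimes Z_1)\to\operatorname{Hom}(D,D^n)\to\operatorname{Hom}(D,D\otimes Z)\to0$$
in which $\gamma_{Z_1}$ and $\gamma_{A^n}$ are bijective. By the five lemma $\gamma_Z$ is bijective. For $i\ge1$, $\operatorname{Ext}^i(D,D\otimes Z)$ sits between $\operatorname{Ext}^i(D,D^n)=0$ and $\operatorname{Ext}^{i+1}(D,D\otimes Z_1)=0$. $\square$

**Proposition 4 (base change).** Let $B$ be a Gorenstein local ring with residue field $k$, and let $T$ be an MCM $B$-module such that $T^*=\operatorname{Hom}_B(T,B)$ is MCM. Let $S$ be a local $B$-algebra with residue field $k$ that is a finite length fpd $B$-module. Put $A=B\ltimes T$, $D=\operatorname{Hom}_B(A,B)$, $R=A\otimes_BS$ and $C=D\otimes_AR$. Then $R$ is an Artinian local ring with residue field $k$, $C$ is a semidualizing $R$-module, and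
$$\operatorname{len}_RR=\operatorname{len}S+\operatorname{len}(T\otimes_BS),\qquad\operatorname{len}_RC=\operatorname{len}S+\operatorname{len}(T^*\otimes_BS).$$

*Proof.* First, the rings. $A$ is local, finite over $B$, and MCM as a $B$-module, so it is a Cohen–Macaulay ring with $\dim A=\dim B$. Since $B$ is Gorenstein, $D$ is a dualizing $A$-module (Bruns–Herzog, Thm. 3.3.7). As $B$-modules $A\cong B\oplus T$ and $D\cong B\oplus T^*$, both MCM. Next, $R\cong S\ltimes(T\otimes_BS)$, which is local with residue field $k$ and has finite length over $B$. So it is Artinian, and lengths over $R$ and over $B$ agree.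

Second, the resolutions. Let $H$ be a finite free $B$-resolution of $S$. By Lemma 2, $\operatorname{Tor}^B_i(A,S)=0$ for $i>0$, so $A\otimes_BH$ is a finite free $A$-resolution of $R$; in particular $\operatorname{pd}_AR<\infty$. For $i>0$, again by Lemma 2,
$$\operatorname{Tor}^A_i(D,R)=H_i(D\otimes_A(A\otimes_BH))=H_i(D\otimes_BH)=\operatorname{Tor}^B_i(D,S)=0.$$

Third, $C$ is semidualizing. Let $G$ be a resolution of $D$ by finite free $A$-modules. By the vanishing just shown, $G\otimes_AR$ is a free $R$-resolution of $C$, and $\operatorname{Hom}_R(G\otimes_AR,C)=\operatorname{Hom}_A(G,C)$. So $\operatorname{Ext}^i_R(C,C)\cong\operatorname{Ext}^i_A(D,D\otimes_AR)$, which vanishes for $i\ge1$ by Lemma 3 with $Z=R$. For $i=0$ we have $\operatorname{Hom}_R(C,C)=\operatorname{Hom}_A(D,D\otimes_AR)$, and the homothety of $r$ corresponds to $d\mapsto r(d\otimes1)=d\otimes r$, that is, to $\gamma_R(r)$. By Lemma 3 the homothety map is bijective.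

Finally, $C=D\otimes_AA\otimes_BS=D\otimes_BS\cong S\oplus(T^*\otimes_BS)$ and $R\cong S\oplus(T\otimes_BS)$ as $B$-modules, which gives the lengths. $\square$

We need $B$, $T$, $S$ with $\operatorname{len}(T\otimes S)\neq\operatorname{len}(T^*\otimes S)$. If $B$ is regular, then $T$ is free and $T^*\cong T$, so $B$ must be singular.

## 5. The quadric cone and its two rulings

Let
$$\Gamma=k[x,y,u,v]/(xy-uv),\qquad B=\Gamma_{(x,y,u,v)},\qquad P=(x,u),\quad Q=(x,v).$$
$B$ is a $3$-dimensional Gorenstein local domain with residue field $k$, and it is a $k$-algebra, so lengths are $k$-dimensions.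

For a bounded complex $F$ of finite free $B$-modules with finite length homology and a finitely generated module $T$, put $\chi(F\otimes T)=\sum_i(-1)^i\operatorname{len}H_i(F\otimes T)$. These lengths are finite, because $F$ is split exact away from the maximal ideal. If $M$ is finite length fpd with finite free resolution $F$, put $\chi(M,T)=\chi(F\otimes T)$. By the long exact homology sequence, $\chi$ is additive in $T$. We recall Serre's theorem: if $a=(a_1,\dots,a_r)$ is a s.o.p. of a local ring and $N$ is a finitely generated module with $\dim N<r$, then the Koszul complex satisfies $\chi(K(a)\otimes N)=0$.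

**Lemma 5.**

1. $P$ and $Q$ are MCM.
2. $\operatorname{Hom}_B(P,B)\cong Q$ and $\operatorname{Hom}_B(Q,B)\cong P$.
3. If $N$ is finite length fpd and $T$ is MCM, then $\operatorname{len}(N\otimes T)=\chi(N,T)$.
4. If $M$ is finite length fpd, then $\chi(M,B/Q)=-\chi(M,B/P)$.
5. If $a$ is a s.o.p. of $B$, then $\operatorname{len}P/aP=\operatorname{len}B/aB=\operatorname{len}Q/aQ$.

*Proof.* (1) $B/P$ is a localization of $k[y,v]$ and $B/Q$ one of $k[y,u]$. Both have depth $2$, so $P$ and $Q$ have depth $3$ by the depth lemma.

(2) A homomorphism $\varphi:P\to B$ is determined by $\varphi(x)$, because $B$ is a domain, and $\varphi(x)P=x\varphi(P)\subseteq xB$. Conversely, if $cP\subseteq xB$, then multiplication by $c/x$ maps $P$ to $B$. So $\operatorname{Hom}_B(P,B)\cong(xB:_BP)=(xB:_Bu)$. As $B/xB$ is a localization of $k[y,u,v]/(uv)$, the annihilator of $u$ in it is $(v)$. Hence $(xB:_Bu)=(x,v)=Q$. Exchange $u$ and $v$ for the other case.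

(3) This is Lemma 2.

(4) In $B/xB$ we have $(u)\cap(v)=0$, which gives the exact sequence
$$0\to B/xB\to B/P\oplus B/Q\to B/(P+Q)\to0.$$
Since $x$ is $B$-regular, additivity gives $\chi(M,B/xB)=\chi(M,B)-\chi(M,B)=0$. Likewise $B/(P+Q)=(B/P)/v(B/P)$ with $v$ regular on $B/P$, so $\chi(M,B/(P+Q))=0$. Hence $\chi(M,B/P)+\chi(M,B/Q)=0$.

(5) $a$ is regular on $B$ and on the MCM module $P$, so $K(a)\otimes B$ and $K(a)\otimes P$ have homology only in degree $0$. Thus $\operatorname{len}P/aP=\chi(K(a)\otimes P)=\operatorname{len}B/aB-\chi(K(a)\otimes B/P)$, and the last term is $0$ by Serre, as $\dim B/P=2<3$. The same holds for $Q$. $\square$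

Try Proposition 4 with $T=P$, $T^*\cong Q$ and the obvious algebra $S=B/aB$, where $a$ is a s.o.p. By part (5) the lengths of $R$ and $C$ agree. So Koszul quotients do not help, and $S$ must involve a module that sees the difference between $P$ and $Q$. For finite length fpd $M$, parts (3) and (4) give
$$\operatorname{len}(M\otimes P)=\operatorname{len}M-\chi(M,B/P),\qquad\operatorname{len}(M\otimes Q)=\operatorname{len}M+\chi(M,B/P).\tag{7}$$
We want $\chi(M,B/P)\ne0$.

**Proposition 6.** There is a finite length fpd $B$-module $M$ with $\chi(M,B/P)=-1$.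

This is also a theorem of Dutta, Hochster and McLaughlin (*Modules of finite projective dimension with negative intersection multiplicities*, Invent. Math. 79 (1985), 253–291). The proof below takes up the next two sections. Section 6 finds a complex with Euler characteristic $-1$, and Section 7 turns a complex into a module.

## 6. A perfect complex on the cone with Euler characteristic $-1$

A perfect complex on a scheme is one that is locally quasi-isomorphic to a bounded complex of finite free modules. On an affine scheme it is quasi-isomorphic to a bounded complex of finite projective modules. For a closed subset $Z$ of $Y$, let $K_0(Y\text{ on }Z)$ be the Grothendieck group of perfect complexes acyclic off $Z$. For example, the Koszul complex of a s.o.p. gives a class in $K_0(\operatorname{Spec}B\text{ on }\{\mathfrak m_B\})$. Every class in $K_0(Y\text{ on }Z)$ is the class of one complex, since $[F_1]-[F_2]=[F_1\oplus F_2[1]]$.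

We use one large theorem as a black box, namely Thomason–Trobaugh localization (*Higher algebraic K-theory of schemes and of derived categories*, Grothendieck Festschrift III, Theorems 5.1, 7.4). For the schemes below, with $U=Y\setminus Z$, there is an exact sequence
$$K_1(Y)\to K_1(U)\xrightarrow{\ \partial_Y\ }K_0(Y\text{ on }Z)\to K_0(Y),$$
natural for pullback. The plan is this. On the singular cone it is hard to write down perfect complexes supported at the vertex. On a resolution of the cone it is easy. The two spaces have the same open part $U$, and $K_1(U)$ carries a class from the resolution to the cone.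

**Step 1: the resolution.** The aim is to set up the geometry. Let $Y=\operatorname{Spec}\Gamma$ with vertex $o$, and $U=Y\setminus o$. Let $X=\mathbb P^1\times\mathbb P^1$ with coordinates $(s:t),(\sigma:\tau)$, and put
$$x=s\sigma,\quad y=t\tau,\quad u=s\tau,\quad v=t\sigma.$$
These satisfy $xy=uv$ and generate $\bigoplus_{n\ge0}H^0(X,\mathcal O(n,n))$. The degree $n$ part has dimension $(n+1)^2$, and so has that of $\Gamma$, because $(1-z^2)/(1-z)^4=(1+z)/(1-z)^3=\sum(n+1)^2z^n$. So $\Gamma=\bigoplus_{n\ge0}H^0(X,\mathcal O(n,n))$. Let
$$p:V=\operatorname{Spec}_X\bigoplus_{n\ge0}\mathcal O(n,n)\to X,\qquad\iota:X\to V\text{ the zero section},\qquad\pi:V\to Y$$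
with $\pi$ the natural map. On the chart $s\ne0,\ \sigma\neq0$ we have $V=\operatorname{Spec}k[x,t/s,\tau/\sigma]$ with $v=x\,t/s$, $u=x\,\tau/\sigma$, $y=x\,(t/s)(\tau/\sigma)$. So $x,y,u,v$ vanish together exactly on the zero section $x=0$. The other charts are the same, and $\pi^{-1}(o)=X$. The open set $D(x)\subset V$ lies over this chart, since $x=s\sigma$, and equals $\operatorname{Spec}k[x^{\pm1},t/s,\tau/\sigma]$. On the cone, $\Gamma[x^{-1}]=k[x^{\pm1},u,v]$ with $y=uv/x$, which is the same ring. Likewise on $D(y),D(u),D(v)$. So $\pi$ is an isomorphism over $U$, and $V\setminus X\cong U$. Naturality of the localization sequence gives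
$$L\pi^*\circ\partial_Y=\partial_V:K_1(U)\to K_0(V\text{ on }X).\tag{8}$$

**Step 2: a class on $V$ that dies in $K_0(V)$.** The aim is to produce an element of $K_1(U)$. Write $\mathcal O_V(a,b)=p^*\mathcal O(a,b)$. The ideal sheaf of $X$ in $V$ is $\bigoplus_{n\ge1}\mathcal O(n,n)$, that is, $\mathcal O_V(1,1)$. So there are exact sequences
$$0\to\mathcal O_V(a+1,b+1)\to\mathcal O_V(a,b)\to\iota_*\mathcal O_X(a,b)\to0,\tag{9}$$
and each $\iota_*\mathcal O_X(a,b)$ is perfect and supported on $X$. Let
$$\xi=[\iota_*\mathcal O_X(0,-1)]-[\iota_*\mathcal O_X(-1,0)]\in K_0(V\text{ on }X).$$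
By (9) its image in $K_0(V)$ is
$$\big([\mathcal O_V(0,-1)]-[\mathcal O_V(1,0)]\big)-\big([\mathcal O_V(-1,0)]-[\mathcal O_V(0,1)]\big)=\big([\mathcal O_V(0,-1)]+[\mathcal O_V(0,1)]\big)-\big([\mathcal O_V(1,0)]+[\mathcal O_V(-1,0)]\big).$$
Pulling back $0\to\mathcal O(-1)\to\mathcal O^2\to\mathcal O(1)\to0$ from each factor $\mathbb P^1$ shows that this is $2[\mathcal O_V]-2[\mathcal O_V]=0$. By exactness $\xi=\partial_V(\alpha)$ for some $\alpha\in K_1(U)$. Write $\partial_Y(\alpha)=[F]$ with $F$ a perfect complex on $Y$, acyclic off $o$. By (8), $[L\pi^*F]=\xi$.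

**Step 3: computing $\chi(F\otimes\Gamma/P)$ on the resolution.** The aim is to show that this number depends only on $\xi$. Let $W=p^{-1}(\{s=0\}\times\mathbb P^1)$. Since $\mathcal O(n,n)$ restricts to $\mathcal O(n)$ on $\{s=0\}\times\mathbb P^1$, we have $W=\operatorname{Spec}_{\mathbb P^1}\bigoplus_{n\ge0}\mathcal O(n)$. On $W$ we have $x=u=0$. So the composite $W\subset V\to Y$ equals $W\xrightarrow{\psi}\operatorname{Spec}\Gamma/P\subset Y$, where $\Gamma/P=k[y,v]$ and $\psi$ is given by $y=t\tau$, $v=t\sigma$. Moreover $H^i(W,\mathcal O_W)=\bigoplus_{n\ge0}H^i(\mathbb P^1,\mathcal O(n))$ is $k[y,v]$ for $i=0$ and $0$ for $i>0$.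

Represent $F$ by a bounded complex of finite projective $\Gamma$-modules, and let $E=F\otimes_\Gamma\Gamma/P$. The terms of $\psi^*E$ are direct summands of modules $\mathcal O_W^r$, so they have no higher cohomology, and $\Gamma(W,\psi^*E)=E$ (clear for free terms, hence for direct summands). So $R\Gamma(W,L\psi^*E)\cong E$, which is the projection formula here. Since $L\psi^*E=(L\pi^*F)|^L_W$,
$$\chi(F\otimes^L\Gamma/P)=\chi\big(R\Gamma(W,(L\pi^*F)|^L_W)\big).\tag{10}$$
For any perfect $\mathcal G$ on $V$ acyclic off $X$, the complex $\mathcal G|^L_W$ has coherent cohomology supported on the zero section of $W$. This zero section is a $\mathbb P^1$, proper over $k$. So $\chi(R\Gamma(W,\mathcal G|^L_W))$ is finite and additive on exact triangles, hence depends only on the class of $\mathcal G$ in $K_0(V\text{ on }X)$. The right side of (10) is therefore the value at $\xi$.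

**Step 4: the value.** The aim is to evaluate at $\xi$. The first map in (9) is locally multiplication by the fiber coordinate of $V$, which stays a nonzerodivisor on $W$. So (9) remains exact on $W$, and $\iota_*\mathcal O_X(a,b)|^L_W$ is the sheaf $\mathcal O_{\mathbb P^1}(b)$ on the zero section of $W$. The value at $\xi$ is
$$\chi(\mathcal O_{\mathbb P^1}(-1))-\chi(\mathcal O_{\mathbb P^1})=0-1=-1.$$
Localizing at $o$, we get a bounded complex $F$ of finite free $B$-modules with finite length homology and $\chi(F\otimes B/P)=-1$.

## 7. Shortening the complex until it resolves a module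

We finish the proof of Proposition 6. After a shift, let $F$ live in degrees $0,\dots,e$; then $\chi(F\otimes B/P)=\pm1$. Put $T=B/P$, so $\dim T=2$. If $e\le3$, Lemma 1 will apply. If $e>3$, we kill $H_0(F)$ by a map from Koszul complexes, which $\chi(-\otimes T)$ does not see.

**Step 1: parameters that act trivially up to homotopy.** The aim is to find a s.o.p. $a=(a_1,a_2,a_3)$ of $B$ with every $a_i\,\mathrm{id}_F$ null-homotopic. Let $f$ be in the maximal ideal. $F_f$ is a bounded exact complex of free modules, hence contractible, so $H_0(\operatorname{Hom}(F,F))_f=H_0(\operatorname{Hom}(F_f,F_f))=0$. The $B$-module $H_0(\operatorname{Hom}(F,F))$ is finitely generated, so some power of $f$ kills the class of $\mathrm{id}_F$. Apply this to the members of any s.o.p. and replace them by powers.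

**Step 2: mapping Koszul complexes to $F$.** The aim is to extend each map $B\to F$, $1\mapsto z$ with $z\in F_0$, to a chain map $K(a)\to F$. (Every $z\in F_0$ is a cycle.) The complex $K(a_1,\dots,a_i)$ is the cone of multiplication by $a_i$ on $K'=K(a_1,\dots,a_{i-1})$, with differential $(w,w')\mapsto(\partial w+a_iw',-\partial w')$. Let $\varphi:K'\to F$ be a chain map already constructed. Then $\varphi\circ a_i=(a_i\,\mathrm{id}_F)\circ\varphi$ is null-homotopic, say $\varphi a_i=\partial h+h\partial$. Define $(w,w')\mapsto\varphi(w)+h(w')$. This is a chain map, because $\partial(\varphi w+hw')=\varphi\partial w+\varphi a_iw'-h\partial w'$. Three such extensions, starting from $B$, give $K(a)\to F$.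

Let $z_1,\dots,z_n\in F_0$ have classes that generate $H_0(F)$. We obtain $K(a)^n\to F$, surjective on $H_0$.

**Step 3: the cone is shorter.** The aim is to lower $e$ by one while $\chi$ changes only in sign. Let $e>3$ and let $F'$ be the cone of $K(a)^n\to F$. Its terms are $F'_i=F_i\oplus K(a)_{i-1}^n$, so it lives in degrees $0,\dots,\max(e,4)=e$. It has finite length homology, $H_0(F')=0$, and
$$\chi(F'\otimes T)=\chi(F\otimes T)-n\,\chi(K(a)\otimes T)=\chi(F\otimes T)$$
by Serre's theorem, since $\dim T=2<3$. As $H_0(F')=0$, the map $F'_1\to F'_0$ is a surjection onto a free module, so it splits, and its kernel is free. So $F'$ is homotopy equivalent to a complex of finite free modules in degrees $1,\dots,e$. After a shift it lives in degrees $0,\dots,e-1$, and $\chi$ has changed sign.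

**Step 4: the module.** Iterate until $e\le3$. Then $\operatorname{depth}F_i=3\ge i$ for every nonzero $F_i$, and the homology has finite length. By Lemma 1, $F$ is a resolution of $M=H_0(F)$, a finite length fpd module with $\chi(M,B/P)=\pm1$. If the sign is $+$, twist $M$ by the automorphism $\theta$ of $B$ that exchanges $u$ and $v$, so that $b$ acts as $\theta(b)$. Since $\theta$ exchanges $P$ and $Q$, the twisted module has $\chi({}^\theta M,B/P)=\chi(M,B/Q)=-\chi(M,B/P)=-1$ by Lemma 5(4). This proves Proposition 6. $\blacksquare$

## 8. Turning the module into an algebra: Artinian counterexamples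

Fix $M$ as in Proposition 6 and let $m=\operatorname{len}M$. By (7),
$$\operatorname{len}(M\otimes P)=m+1,\qquad\operatorname{len}(M\otimes Q)=m-1.\tag{11}$$
Proposition 4 needs an algebra $S$ of finite length and fpd, while $M$ is only a module. The trivial extension repairs this. Let $j\ge1$, let $a$ be a s.o.p. of $B$ contained in $\operatorname{ann}M$, and put $\ell=\operatorname{len}B/aB$,
$$S=(B/aB)\ltimes M^j.$$
This makes sense because $M$ is a $B/aB$-module. $S$ is an Artinian local $B$-algebra with residue field $k$. As a $B$-module it is $B/aB\oplus M^j$, which has finite length and fpd.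

Let $\{T,T'\}=\{P,Q\}$. By Lemma 5(1),(2), $T$ is MCM and $T^*\cong T'$ is MCM. Proposition 4 gives an Artinian local ring $R=(B\ltimes T)\otimes_BS$ with residue field $k$, which is a $k$-algebra, and a semidualizing $R$-module $C$. By Lemma 5(5),
$$\operatorname{len}R=(\ell+jm)+\ell+j\operatorname{len}(T\otimes M),\qquad\operatorname{len}C=(\ell+jm)+\ell+j\operatorname{len}(T'\otimes M).$$
With $L=2(\ell+jm)$ and (11) this says
$$T=P:\ \operatorname{len}R=L+j,\ \operatorname{len}C=L-j;\qquad T=Q:\ \operatorname{len}R=L-j,\ \operatorname{len}C=L+j.\tag{12}$$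

**Proof of Theorem A.** Take $T=P$ and $j=1$. Then $\operatorname{len}C=\operatorname{len}R-2$. As $\dim R=0$, $e_R(J;N)=\operatorname{len}N$ for every $J$ and every finitely generated $N$. $\blacksquare$

**Remark (consistency with Theorem C).** Suppose $M$ is a graded finite length $\Gamma$-module that is fpd over $B$, and let $c=\chi(M,B/P)$. Shift $M$ into degrees $\ge1$ and let $a$ consist of high powers of the homogeneous s.o.p. $u,v,x-y$. The construction with $T=P$, $j=1$ gives a graded ring $R$ with $R_0=k$, and by (7) $\operatorname{len}C-\operatorname{len}R=2c$. Theorem C forces $c=0$. So the module of Proposition 6 is not graded in this way.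

## 9. Every positive rational ratio, in every dimension

We prove Theorem B: first ratios near $1$ in dimension $0$, then all ratios in dimension $0$, then all dimensions. Here $M$ and $m$ are as in Section 8.

**Step 1: ratios near $1$, $d=0$.** The aim is to make the ratio in (12) vary by the choice of $a$ and $j$. The elements $c=(u,v,x-y)$ form a s.o.p. of $B$, with $B/cB\cong k[x]/(x^2)$ of length $2$. For positive integers $p,q,r$,
$$\operatorname{len}B/(c_1^p,c_2^q,c_3^r)=2pqr.$$
Indeed, $B$ is Cohen–Macaulay, so $c_1$ is regular on $B'=B/(c_2^q,c_3^r)$. Hence $B'/c_1^pB'$ has a filtration with $p$ factors $c_1^iB'/c_1^{i+1}B'\cong B'/c_1B'$. Repeat with $c_2$ and $c_3$. Choose $N\ge 1$ with $c_1^N,c_2^N,c_3^N\in\operatorname{ann}M$.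

Let $\theta>2m$ be rational and write $(\theta-2m)/2=g/h$ with positive integers $g,h$. Take $a=(c_1^N,c_2^N,c_3^{Ng})$, which lies in $\operatorname{ann}M$, and $j=2N^3h$. Then $\ell=2N^3g$ and
$$\frac Lj=\frac{2\ell}j+2m=\frac{2g}h+2m=\theta.$$
By (12), $T=Q$ gives $\operatorname{len}C/\operatorname{len}R=(\theta+1)/(\theta-1)$, and $T=P$ gives the inverse. The map $\theta\mapsto(\theta+1)/(\theta-1)$ is a decreasing bijection of $\mathbb Q_{>1}$ onto itself (it is its own inverse). So all rationals in $(1,1+\varepsilon)$ and all their inverses occur as ratios, where $1+\varepsilon=\frac{2m+1}{2m-1}$.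

**Step 2: all ratios, $d=0$.** The aim is to multiply ratios by tensor products over $k$. Let $(R_1,C_1)$ and $(R_2,C_2)$ be pairs consisting of a finite-dimensional local $k$-algebra with residue field $k$ and a semidualizing module. Then $R_1\otimes_kR_2$ is finite-dimensional and local with residue field $k$, since the ideal generated by the two maximal ideals is nilpotent with quotient $k$. Let $G_i\to C_i$ be resolutions by finite free modules. Then $G_1\otimes_kG_2$ is a free resolution of $C_1\otimes_kC_2$, and
$$\operatorname{Hom}_{R_1\otimes R_2}(G_1\otimes_kG_2,C_1\otimes_kC_2)=\operatorname{Hom}_{R_1}(G_1,C_1)\otimes_k\operatorname{Hom}_{R_2}(G_2,C_2),$$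
because both sides are $C_1^b\otimes_kC_2^{b'}$ on free modules of ranks $b,b'$. By Künneth, $\operatorname{Ext}^n(C_1\otimes_kC_2,C_1\otimes_kC_2)=\bigoplus_{i+i'=n}\operatorname{Ext}^i_{R_1}(C_1,C_1)\otimes_k\operatorname{Ext}^{i'}_{R_2}(C_2,C_2)$. This is $R_1\otimes_kR_2$ for $n=0$ and $0$ for $n>0$. So $C_1\otimes_kC_2$ is semidualizing. Lengths are $k$-dimensions, so the ratios multiply.

Let $\rho>1$ be rational. Choose $h$ with $\rho^{1/h}<1+\varepsilon$, then rationals $r_1,\dots,r_{h-1}$ close to $\rho^{1/h}$, and $r_h=\rho/(r_1\cdots r_{h-1})$. If the approximation is close enough, all $r_i$ lie in $(1,1+\varepsilon)$. By Step 1 each $r_i$ is a ratio, hence so is their product $\rho$. Inverting every factor, that is, interchanging $P$ and $Q$, realizes $1/\rho$, so all positive rationals less than $1$ occur. For $\rho=1$ take $C=R$. Thus for each $\rho$ there is a pair $(R,C)$ of this kind with $\operatorname{len}C=\rho\operatorname{len}R$, which is the case $d=0$.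

**Step 3: dimension $d$.** The aim is to add variables without changing the ratio. For $(R,C)$ from Step 2 let $R'=R[[t_1,\dots,t_d]]$ and $C'=C\otimes_RR'$. The ring $R'$ is local with residue field $k$, and $t_1,\dots,t_d$ is a regular sequence with Artinian quotient $R$. So $R'$ is Cohen–Macaulay of dimension $d$. It is finite free over the regular ring $k[[t_1,\dots,t_d]]$, so $\operatorname{Hom}_{k[[t]]}(R',k[[t]])$ is a dualizing module for $R'$, by the theorem used in Proposition 4. Since $R\to R'$ is flat, $\operatorname{Ext}^i_{R'}(C',C')\cong\operatorname{Ext}^i_R(C,C)\otimes_RR'$, so $C'$ is semidualizing.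

Filter $R$ and $C$ with factors $k$ and tensor with $R'$. This filters $R'$ and $C'$ with $\operatorname{len}R$, respectively $\operatorname{len}C$, factors, each isomorphic to $R'/\mathfrak m_RR'=k[[t_1,\dots,t_d]]$. The multiplicity $e_{R'}(J;-)$ is additive on short exact sequences, so for every ideal $J$ of $R'$ primary to the maximal ideal
$$e_{R'}(J;C')=\operatorname{len}(C)\,e_{R'}(J;k[[t]])=\rho\operatorname{len}(R)\,e_{R'}(J;k[[t]])=\rho\,e_{R'}(J;R').$$
This proves Theorem B. $\blacksquare$
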